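
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Non-variational eigenvalues for double phase integrals}

\begin{abstract}
For the double phase integrand $\mathcal H(x,t)=t^p+a(x)t^q$ we consider the critical values of the
Luxemburg norm $\|\nabla u\|_{\mathcal H}$ on the sphere $\|u\|_{\mathcal H}=1$, and among them the
minimax values defined by the Krasnosel'skii genus. We show that the minimax values do not exhaust the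
critical values in general. For all exponents $1<p<q<n$ with $q/p<1+1/n$ there are a bounded Lipschitz
domain and a positive Lipschitz weight $a$ with as many eigenvalues as desired strictly between the first
and the second variational eigenvalue; for every $n\ge3$ and suitable $p,q$ the weight can be constant.
The domain is a chain of balls of different radii joined by a thin tube. Because $p<q$, functions of low
energy must put more than half of their mass into one ball and one sign. The low sublevel set therefore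
splits into many symmetric pairs of pieces. Each pair carries a local minimum, while every symmetric
compact subset of the sublevel set still has genus at most one.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The problem}
Let $\Omega\subset\mathbb R^n$ be a bounded domain with Lipschitz boundary, let
\begin{equation}\label{eq:exponents}
1<p<q<n,\qquad \frac qp<1+\frac1n ,
\end{equation}
and let $a:\overline\Omega\to[0,\infty)$ be Lipschitz continuous. Put $\mathcal H(x,t)=t^p+a(x)t^q$ for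
$x\in\Omega$, $t\ge0$. The Musielak--Orlicz space $L^{\mathcal H}(\Omega)$ consists of the measurable $u$
with $\int_\Omega\mathcal H(x,|u|)\,dx<\infty$ and carries the Luxemburg norm
\[
\|u\|_{\mathcal H}=\inf\Big\{\lambda>0:\int_\Omega\mathcal H\Big(x,\frac{|u|}{\lambda}\Big)dx\le1\Big\}.
\]
Let $W^{1,\mathcal H}_0(\Omega)$ be the corresponding Sobolev space with zero trace, normed by
$\|\nabla u\|_{\mathcal H}=\||\nabla u|\|_{\mathcal H}$, and let
\[
\mathcal M=\{u\in W_0^{1,\mathcal H}(\Omega):\ \|u\|_{\mathcal H}=1\}.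
\]
The critical points of $u\mapsto\|\nabla u\|_{\mathcal H}$ on $\mathcal M$ solve, with
$\lambda=\|\nabla u\|_{\mathcal H}$, the nonlocal equation
\begin{equation}\tag{ELM}\label{eq:ELM}
-\mathrm{div}\Big(p\Big|\frac{\nabla u}\lambda\Big|^{p-2}\frac{\nabla u}\lambda
+qa(x)\Big|\frac{\nabla u}\lambda\Big|^{q-2}\frac{\nabla u}\lambda\Big)
=\lambda S(u)\big(p|u|^{p-2}u+qa(x)|u|^{q-2}u\big),
\end{equation}
where
\[
S(u)=\frac{\int_\Omega\big(p|\frac{\nabla u}\lambda|^p+qa(x)|\frac{\nabla u}\lambda|^q\big)dx}
{\int_\Omega(p|u|^p+qa(x)|u|^q)\,dx}.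
\]
A number $\lambda>0$ is an \emph{eigenvalue} if some $u\in\mathcal M$ with
$\|\nabla u\|_{\mathcal H}=\lambda$ is a weak solution of \eqref{eq:ELM}; the set of eigenvalues is the
\emph{spectrum}. If formally $p=q$ and $a=0$, then $S(u)=1$ and \eqref{eq:ELM} becomes the $p$-Laplace
eigenvalue equation $-\mathrm{div}(|\nabla u|^{p-2}\nabla u)=\lambda^p|u|^{p-2}u$.

The \emph{Krasnosel'skii genus} $i(K)$ of a nonempty compact symmetric set $K=-K\not\ni0$ is the least $m$
for which there is an odd continuous map $K\to\mathbb R^m\setminus\{0\}$. Let $\mathcal W^m_{\mathcal H}$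
be the family of symmetric compact $K\subset\mathcal M$ with $i(K)\ge m$. The \emph{variational
eigenvalues} are
\[
\lambda^m_{\mathcal H}=\inf_{K\in\mathcal W^m_{\mathcal H}}\ \sup_{u\in K}\|\nabla u\|_{\mathcal H},
\qquad m\ge1 .
\]
It is known that they form a non-decreasing divergent sequence of eigenvalues, that
$\lambda^1_{\mathcal H}=\inf_{\mathcal M}\|\nabla u\|_{\mathcal H}>0$, and that the spectrum is closed.
Below we use only that the sequence is non-decreasing, because
$\mathcal W^{m+1}_{\mathcal H}\subset\mathcal W^m_{\mathcal H}$, and that $\lambda^1_{\mathcal H}$ is the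
infimum over $\mathcal M$, because $i(\{u,-u\})=1$.

Is every eigenvalue variational? This question comes from \cite{CS}, where it is described as open, like
the corresponding question for the $p$-Laplacian. We show that for the double phase problem the answer is
negative in general.

\subsection{Results}
Let $B$ be the open unit ball of $\mathbb R^n$, and for $1<\alpha<\infty$ let
\[
\Lambda_\alpha=\min\Big\{\int_B|\nabla v|^\alpha:\ v\in W_0^{1,\alpha}(B),\ \int_B|v|^\alpha=1\Big\}>0 .
\]

\begin{theorem}\label{thm:main}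
Let $1<p<q<n$, $q/p<1+1/n$, and let $N\ge2$. There are a bounded connected Lipschitz domain
$\Omega\subset\mathbb R^n$ and a strictly positive Lipschitz function $a$ on $\overline\Omega$ such that
\eqref{eq:ELM} has at least $N-1$ distinct eigenvalues in the open interval
$(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. Since $(\lambda^m_{\mathcal H})_m$ is non-decreasing,
none of them is a variational eigenvalue.
\end{theorem}

\begin{theorem}\label{thm:const}
If in addition $\Lambda_q^{1/q}<\Lambda_p^{1/p}$, then $a$ in Theorem~\ref{thm:main} can be chosen to be a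
positive constant. For every $n\ge3$ there are $1<p<q<n$ with $q/p<1+1/n$ and
$\Lambda_q^{1/q}<\Lambda_p^{1/p}$.
\end{theorem}

\subsection{The idea}
The genus does not count connected components. Suppose that a sublevel set
$\{u\in\mathcal M:\|\nabla u\|_{\mathcal H}\le\bar\lambda\}$ is a disjoint union of relatively open pieces
$\pm A_1,\dots,\pm A_N$. The map equal to $\pm1$ on $\pm A_i$ is odd and continuous, so every symmetric
compact subset of the sublevel set has genus at most one, and $\lambda^2_{\mathcal H}\ge\bar\lambda$,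
however large $N$ is. On the other hand, if the infimum of $\|\nabla u\|_{\mathcal H}$ over $A_i$ is
attained and is less than $\bar\lambda$, it is the value of a local minimum, hence an eigenvalue. If this
holds for all $i$ and the $N$ values are distinct, then all but the smallest lie strictly between
$\lambda^1_{\mathcal H}$ and $\lambda^2_{\mathcal H}$.

It remains to make a low sublevel set fall apart in this way. A natural attempt is a chain of balls
(``chambers'') joined by thin tubes, with $A_i$ consisting of the functions that live mostly in the $i$th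
chamber and are mostly positive there. For a homogeneous problem this fails: minimizers on two chambers
can be mixed continuously without exceeding the larger of the two values of the norm of the gradient.
Section~\ref{sec:toy} shows, on two chambers without a tube, how the inhomogeneity $p<q$ forbids mixing.
Section~\ref{sec:chamber} turns this into a stable statement about one chamber, Section~\ref{sec:chain}
inserts the tube, and Section~\ref{sec:star} produces the weights.

\section{Levels and the functional $J_\mu$}\label{sec:J}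

All weights used below satisfy $0<b_0\le a\le\|a\|_\infty<\infty$. On a bounded open set this gives
$L^{\mathcal H}=L^q$ with equivalent norms. Indeed $\|u\|_{\mathcal H}\ge b_0^{1/q}\|u\|_q$, because
$b_0\int|u/\lambda|^q\le\int\mathcal H(x,|u|/\lambda)$. Conversely, if $\|u\|_q=1$, then by H\"older
$\int\mathcal H(x,|u|/\lambda)\le\lambda^{-p}|\Omega|^{1-p/q}+\lambda^{-q}\|a\|_\infty$, which is at most
$1$ for $\lambda$ larger than a constant. Hence $W_0^{1,\mathcal H}=W_0^{1,q}$ with equivalent norms.

Write $\rho(u)=\int\mathcal H(x,|u|)\,dx$ and call it the \emph{mass} of $u$; call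
$\|\nabla u\|_{\mathcal H}$ the \emph{level} of $u$. For $u\ne0$ the function $s\mapsto\rho(su)$ increases
continuously and strictly from $0$ to $\infty$, so $\|u\|_{\mathcal H}=1$ if and only if $\rho(u)=1$. In
the same way, for $\mu>0$,
\begin{equation}\label{eq:levels}
\|\nabla u\|_{\mathcal H}\le\mu\ (\text{resp.\ }<\mu,\ =\mu)
\iff\int\mathcal H\Big(x,\frac{|\nabla u|}\mu\Big)dx\le1\ (\text{resp.\ }<1,\ =1).
\end{equation}
The norm is awkward for functions composed of several pieces. We therefore work with
\[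
J_\mu(u)=\int\mathcal H\Big(x,\frac{|\nabla u|}\mu\Big)dx-\rho(u),\qquad \mu>0 .
\]
By \eqref{eq:levels},
\begin{equation}\label{eq:JM}
\text{if }\rho(u)=1:\qquad \|\nabla u\|_{\mathcal H}\le\mu\iff J_\mu(u)\le0,\qquad
\|\nabla u\|_{\mathcal H}<\mu\iff J_\mu(u)<0 .
\end{equation}
Two features make $J_\mu$ useful. It is non-increasing in $\mu$. It is also \emph{additive} over functions
that are nonzero on disjoint sets, for instance over functions supported in different chambers, or over
$u^+$ and $-u^-$, where $u^\pm=\max(\pm u,0)$.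

We use the following standard facts. On $W^{1,q}_0$ of a bounded open set, the functionals
$u\mapsto\int\mathcal H(x,|\nabla u|/\mu)$ and $u\mapsto\|\nabla u\|_{\mathcal H}$ are convex and
continuous, hence weakly lower semicontinuous. The functional $\rho$ is continuous on $L^q$, hence by
Rellich's theorem continuous along weakly convergent sequences in $W_0^{1,q}$. Consequently
$\|\nabla u\|_{\mathcal H}$ attains its infimum under the constraint $\rho(u)=1$: a minimizing sequence is
bounded in $W_0^{1,q}$, and a weak limit has mass $1$. The minimum is positive, because $\nabla u=0$ forces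
$u=0$. Finally $q$ lies below the Sobolev exponent $p^*=\frac{np}{n-p}$, since
$p^*/p=(1-p/n)^{-1}>1+p/n>1+1/n>q/p$.

\medskip
\noindent\textbf{The chamber.} Fix a Lipschitz function $b:\mathbb R^n\to(0,\infty)$ and $b_0>0$ such that
\begin{equation}\label{eq:b}
b\ge b_0,\qquad b=b_0\ \text{outside }B_{1/2}(0).
\end{equation}
In particular $b$ is bounded. Put $H_b(y,t)=t^p+b(y)t^q$ and
\[
\lambda_0=\min\Big\{\|\nabla v\|_{H_b}:\ v\in W_0^{1,q}(B),\ \int_BH_b(y,|v|)\,dy=1\Big\}>0 .
\]
The number $\Lambda_p^{1/p}$ is the lowest level of the pure $p$-phase on $B$. Our assumption is that the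
two phases together reach a lower level:
\begin{equation}\tag{$\star$}\label{eq:star}
\lambda_0<\Lambda_p^{1/p}.
\end{equation}
Both theorems will follow from the next proposition, once weights with \eqref{eq:star} have been found.

\begin{proposition}\label{prop:chain}
If \eqref{eq:star} holds, then for every $N\ge2$ there are a bounded connected Lipschitz domain $\Omega$
and a Lipschitz function $a\ge b_0$ on $\overline\Omega$ for which \eqref{eq:ELM} has at least $N-1$
distinct eigenvalues in $(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. If $b\equiv b_0$, then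
$a\equiv b_0$.
\end{proposition}

\section{Two chambers without a tube}\label{sec:toy}

For $v\in W_0^{1,q}(B)$, with $J_\mu,\rho$ taken on $B$ with the weight $b$, we separate the phases and
write
\begin{equation}\label{eq:XY}
J_\mu(v)=X_\mu(v)-Y_\mu(v),\quad
X_\mu(v)=\int_B\Big(\frac{|\nabla v|^p}{\mu^p}-|v|^p\Big),\quad
Y_\mu(v)=\int_Bb\Big(|v|^q-\frac{|\nabla v|^q}{\mu^q}\Big).
\end{equation}
Along a ray, $J_\mu(sv)=s^pX_\mu(v)-s^qY_\mu(v)$. Below the $p$-level the first coefficient is positive,
\begin{equation}\label{eq:Xpos}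
X_\mu(v)\ge(\mu^{-p}-\Lambda_p^{-1})\int_B|\nabla v|^p>0
\qquad(0<\mu<\Lambda_p^{1/p},\ v\ne0),
\end{equation}
so the $p$-phase costs, and only the $q$-phase can make $J_\mu$ negative. As $q>p$, it can do so only at a
sufficiently large amplitude. This is the mechanism of the whole proof, and it uses $p<q$ essentially.

\begin{lemma}\label{lem:ray}
Let $0<\mu<\Lambda_p^{1/p}$, let $v\in W_0^{1,q}(B)\setminus\{0\}$ and $J_\mu(v)\le0$. Then $J_\mu(sv)<0$
for all $s>1$.
\end{lemma}

\begin{proof}
We have $Y_\mu(v)\ge X_\mu(v)>0$, hence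
$J_\mu(sv)=s^pX_\mu(v)-s^qY_\mu(v)\le(s^p-s^q)X_\mu(v)<0$.
\end{proof}

Now take two chambers $B$ and $B'=B+z$ with $\overline B\cap\overline{B'}=\emptyset$, and the translated
weight $b(\cdot-z)$ on $B'$. Assume \eqref{eq:star}. \emph{The functions in $W_0^{1,q}(B\cup B')$ of mass
$1$ at the lowest level live in one chamber and have one sign.} Indeed, let $\rho(u)=1$ and
$\|\nabla u\|_{\mathcal H}\le\lambda_0$. Then $J_{\lambda_0}(u)\le0$ is the sum of the four numbers
$J_{\lambda_0}(w)$, where $w$ runs through the restrictions of $u^+$ and $-u^-$ to $B$ and to $B'$. So some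
$w\ne0$ among them has $J_{\lambda_0}(w)\le0$. If $\rho(w)<1$, choose $s>1$ with $\rho(sw)=1$. By
Lemma~\ref{lem:ray}, $J_{\lambda_0}(sw)<0$, that is $\|\nabla(sw)\|_{\mathcal H}<\lambda_0$, which
contradicts the definition of $\lambda_0$ on a single chamber. Hence $\rho(w)=1$ and $u=w$. The lowest
sublevel set is the disjoint union of four closed pieces, one for each chamber and each sign.

If instead $p=q$, define $\lambda_0$ by the same formula, take a minimizer $v$ on $B$ and put
$v'=v(\cdot-z)$. For $|\alpha|^p+|\beta|^p=1$ the function $\alpha v+\beta v'$ has mass $1$ and level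
$\lambda_0$, by homogeneity. These functions form a compact connected symmetric set of minimizers. An odd
continuous real function on a connected symmetric set vanishes somewhere, so this set has genus at least
$2$, and nothing is separated.

To obtain a connected domain we must add a tube. Then the splitting is only approximate, and we need room
above $\lambda_0$. At levels slightly above $\lambda_0$ a single piece need not carry all the mass, but it
is enough that it carries \emph{more than half}, for then it is unique. This is the content of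
Lemma~\ref{lem:half}. Moreover, the minima on the pieces must be distinct, and equal chambers do not ensure
this: with two equal chambers and a radial $b$, say, a reflection exchanges them and the two minima
coincide. We shall use different radii, and Lemma~\ref{lem:mono} shows that they give different levels.

\section{One chamber}\label{sec:chamber}

\begin{lemma}\label{lem:half}
Assume \eqref{eq:star}. There is $\delta>0$ with $\lambda_0+\delta<\Lambda_p^{1/p}$ such that: if
$0<\mu\le\lambda_0+\delta$, $v\in W_0^{1,q}(B)\setminus\{0\}$ and $J_\mu(v)\le0$, then $\rho(v)>\frac12$.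
\end{lemma}

\begin{proof}
Since $J_\mu$ is non-increasing in $\mu$, it suffices to treat $\mu=\lambda_0+\delta$. If no $\delta$
works, there are $\mu_k\downarrow\lambda_0$ with $\mu_k\le\mu_1<\Lambda_p^{1/p}$ and $v_k\ne0$ with
$J_{\mu_k}(v_k)\le0$ and $\rho(v_k)\le\frac12$. Then
\begin{equation}\label{eq:half1}
\int_BH_b(y,|\nabla v_k|/\mu_k)\,dy\le\rho(v_k)\le\tfrac12 ,
\end{equation}
so $(v_k)$ is bounded in $W^{1,q}_0(B)$. Along a subsequence $v_k\rightharpoonup v$ in $W_0^{1,q}(B)$ and
$v_k\to v$ in $L^q$, hence $\rho(v_k)\to\rho(v)\le\frac12$.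

The danger is that the $v_k$ vanish in the limit. They do not, because small amplitudes are too
expensive: by \eqref{eq:Xpos}, $J_{\mu_k}(v_k)\le0$ and the Sobolev inequality ($q<p^*$),
\[
(\mu_1^{-p}-\Lambda_p^{-1})\|\nabla v_k\|_p^p\le X_{\mu_k}(v_k)\le Y_{\mu_k}(v_k)
\le\|b\|_\infty\|v_k\|_q^q\le C\|\nabla v_k\|_p^q ,
\]
and since $q>p$ this gives $\|\nabla v_k\|_p\ge c>0$. If $v=0$, then $\rho(v_k)\to0$, and
\eqref{eq:half1} would give $\|\nabla v_k\|_p\to0$. So $v\ne0$.

Next, $J_{\lambda_0}(v)\le0$. For fixed $j$ and $k\ge j$ we have $\mu_k\le\mu_j$, so by weak lower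
semicontinuity and \eqref{eq:half1}
\[
\int_BH_b(y,|\nabla v|/\mu_j)\le\liminf_{k\to\infty}\int_BH_b(y,|\nabla v_k|/\mu_j)
\le\liminf_{k\to\infty}\int_BH_b(y,|\nabla v_k|/\mu_k)\le\rho(v),
\]
and $j\to\infty$ gives the claim.

Since $0<\rho(v)\le\frac12$, there is $s>1$ with $\rho(sv)=1$. By Lemma~\ref{lem:ray},
$J_{\lambda_0}(sv)<0$, that is $\|\nabla(sv)\|_{H_b}<\lambda_0$. This contradicts the definition of
$\lambda_0$.
\end{proof}

\begin{remark}
The lemma explains the role of \eqref{eq:star}. If $\mu>\Lambda_p^{1/p}$, there is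
$v\in C_c^\infty(B)\setminus\{0\}$ with $X_\mu(v)<0$. Then $J_\mu(sv)=s^pX_\mu(v)-s^qY_\mu(v)<0$ for all
small $s>0$, while $\rho(sv)\to0$ as $s\to0$. Above the $p$-level, $J_\mu\le0$ gives no lower bound on the
mass.
\end{remark}

From now on until the end of Section~\ref{sec:chain} assume \eqref{eq:star}, fix $\delta$ as in
Lemma~\ref{lem:half}, and fix
\[
\bar\lambda=\lambda_0+\tfrac\delta2,\qquad \theta\in(0,1]\ \text{ with }\ (1+\theta)\bar\lambda\le
\lambda_0+\delta<\Lambda_p^{1/p}.
\]
For $r\in[1,1+\theta]$ and $z\in\mathbb R^n$ consider the chamber $B_r(z)$ with the weight $b((x-z)/r)$.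
If $w(x)=v((x-z)/r)$ with $v\in W_0^{1,q}(B)$, then $|\nabla w(x)|=r^{-1}|\nabla v((x-z)/r)|$, hence, with
$\rho_B,J^B$ denoting the functionals on $(B,b)$,
\[
\rho(w)=r^n\rho_B(v),\qquad J_\mu(w)=r^nJ^B_{r\mu}(v).
\]
If $\mu\le\bar\lambda$, then $r\mu\le\lambda_0+\delta$. So Lemmas~\ref{lem:ray} and~\ref{lem:half}, applied
to $v$ at the level $r\mu$, give, since $r^n\ge1$:
\begin{equation}\tag{C}\label{eq:C}
\begin{gathered}
\text{if } 0<\mu\le\bar\lambda,\ w\in W^{1,q}_0(B_r(z))\setminus\{0\}\text{ and }J_\mu(w)\le0,\\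
\text{then }\rho(w)>\tfrac12\ \text{ and }\ J_\mu(sw)<0\text{ for all }s>1.
\end{gathered}
\end{equation}

Let $\lambda(r)=\min\{\|\nabla w\|_{\mathcal H}:w\in W_0^{1,q}(B_r(z)),\ \rho(w)=1\}$. It does not depend on
$z$, and $\lambda(1)=\lambda_0$. When the chamber is dilated by $\gamma>1$, gradients shrink, which is
favorable. But the mass grows by the factor $\gamma^n$, so the amplitude must be reduced, and this weakens
the $q$-phase, the only favorable one. The hypothesis $q/p<1+1/n$ ensures that the gain wins.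

\begin{lemma}\label{lem:mono}
The function $\lambda(\cdot)$ is strictly decreasing on $[1,1+\theta]$. In particular
$\lambda(r)\le\lambda_0<\bar\lambda$.
\end{lemma}

\begin{proof}
Let $1\le r<r'\le1+\theta$ and $\gamma=r'/r>1$. Assume for the moment that
$\lambda:=\lambda(r)\le\lambda_0$. Take $z=0$, let $u$ be a minimizer for $\lambda(r)$, and, with integrals
over $B_r$, put
\[
E_p=\int\frac{|\nabla u|^p}{\lambda^p},\quad E_q=\int b\Big(\frac xr\Big)\frac{|\nabla u|^q}{\lambda^q},\quad
M_p=\int|u|^p,\quad M_q=\int b\Big(\frac xr\Big)|u|^q .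
\]
Then $E_p+E_q=1=M_p+M_q$. On $B_r$ we have $\int|u|^p\le r^p\Lambda_p^{-1}\int|\nabla u|^p$, and
$r\lambda\le(1+\theta)\lambda_0<\Lambda_p^{1/p}$. Therefore
\[
X:=E_p-M_p=M_q-E_q>0 .
\]

Let $w(x)=u(x/\gamma)\in W_0^{1,q}(B_{r'})$. The weight on $B_{r'}$ is $b(x/r')=b((x/\gamma)/r)$, so
$\rho(sw)=\gamma^n(s^pM_p+s^qM_q)$. Choose $s>0$ with $\rho(sw)=1$. Then $s<1$, because
$\gamma^n(M_p+M_q)>1$. Hence $s^q\le s^p$ and
\[
1=\gamma^n(s^pM_p+s^qM_q)\le\gamma^ns^p,\qquad\text{so}\qquad
s^{q-p}\ge\gamma^{-n(q-p)/p}>\gamma^{-1},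
\]
the last step because $\frac{q-p}p<\frac1n$. Now
\[
J_\lambda(sw)=\gamma^ns^p\big[(\gamma^{-p}E_p-M_p)-s^{q-p}(M_q-\gamma^{-q}E_q)\big].
\]
Here $\gamma^{-p}E_p-M_p\le\gamma^{-p}(E_p-M_p)=\gamma^{-p}X<\gamma^{-1}X$, since $p>1$, while
$s^{q-p}(M_q-\gamma^{-q}E_q)\ge s^{q-p}X>\gamma^{-1}X$. So $J_\lambda(sw)<0$, and
$\lambda(r')<\lambda=\lambda(r)$.

For $r=1$ the provisional assumption $\lambda(r)\le\lambda_0$ holds, so $\lambda(r')<\lambda_0$ for all
$r'\in(1,1+\theta]$. Thus the assumption holds for every $r\in[1,1+\theta]$, and the lemma follows.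
\end{proof}

\section{A chain of chambers}\label{sec:chain}

In this section we prove Proposition~\ref{prop:chain}.

\subsection{The data}
Pick $1\le r_1<\dots<r_N\le1+\theta$ and put $z_i=6i\,e_1$, $B_i=B_{r_i}(z_i)$, $\lambda_i=\lambda(r_i)$.
Since $r_i\le2$, the closed balls $\overline{B_i}$ are disjoint. By Lemma~\ref{lem:mono},
\[
\bar\lambda>\lambda_0\ge\lambda_1>\lambda_2>\dots>\lambda_N .
\]
Write $x=(x_1,x')$. For $0<\varepsilon<\frac12$ let
\[
a(x)=b_0+\sum_{i=1}^N\Big[b\Big(\frac{x-z_i}{r_i}\Big)-b_0\Big],\qquad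
\Omega_\varepsilon=\bigcup_{i=1}^NB_i\cup\{x:\ |x'|<\varepsilon,\ 6<x_1<6N\}.
\]
By \eqref{eq:b} the $i$th bracket is nonnegative and vanishes outside $B_i$. So $a$ is Lipschitz, $a\ge
b_0$, $a=b((\cdot-z_i)/r_i)$ on $B_i$, and $a\equiv b_0$ if $b\equiv b_0$.

The set $\Omega_\varepsilon$ is open, bounded and connected, and it has Lipschitz boundary. Near boundary
points with $x_1\le6$ or $x_1\ge6N$ the boundary is the sphere $\partial B_1$ or $\partial B_N$. For
$6<x_1<6N$ the domain is $\{|x'|<f(x_1)\}$, where $f(x_1)$ is the maximum of $\varepsilon$ and of the square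
roots of the positive parts of $r_i^2-(x_1-6i)^2$. The function $f$ is at least $\varepsilon$ and is
Lipschitz, because the slope of such a square root is at most $r_i/\varepsilon$ where its value is at least
$\varepsilon$. Near a boundary point $x_0$ of this kind, $|x'|-f(x_1)$ is Lipschitz and increases at rate at
least $\frac12$ in the direction $(0,x_0'/|x_0'|)$. So the boundary is locally a Lipschitz graph in this
direction.

Write $\mathcal M_\varepsilon$ for the set $\mathcal M$ belonging to $\Omega_\varepsilon$ and $a$. Extend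
functions by $0$ to a fixed ball $U\supset\bigcup_{0<\varepsilon<1/2}\overline{\Omega_\varepsilon}$. For
$\sigma\in\{+,-\}$ let
\[
\rho_i^\sigma(u)=\int_{B_i}\mathcal H(x,u^\sigma)\,dx .
\]
These functionals are continuous on $L^q(U)$, and $\rho_i^{\sigma}(-u)=\rho_i^{-\sigma}(u)$. Moreover
$\sum_{i,\sigma}\rho_i^\sigma\le\rho$. Hence a function of mass $1$ has at most one pair $(i,\sigma)$
with $\rho_i^\sigma(u)>\frac12$, and if it has one, then all other $\rho_j^\tau(u)$ are $<\frac12$.

\subsection{The limit of thin tubes}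
As $\varepsilon\to0$, the mass that functions of bounded level carry in the tube outside the balls tends to
zero. In the limit $J_\mu$ is additive over the $2N$ parts, as in Section~\ref{sec:toy}, and \eqref{eq:C}
applies to each of them.

\begin{lemma}\label{lem:limit}
Let $\varepsilon_k\to0$, $u_k\in\mathcal M_{\varepsilon_k}$, $\|\nabla u_k\|_{\mathcal H}\le\mu_k\le
\bar\lambda$ and $\mu_k\to\mu$. Then $\mu>0$. Along a subsequence $u_k\to u$ in $L^q(U)$, where $\rho(u)=1$,
and $\rho_i^\sigma(u_k)\to\rho_i^\sigma(u)$ for all $i,\sigma$. Moreover there is a pair $(j,\tau)$ such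
that
\[
w=u^\tau1_{B_j}\in W_0^{1,q}(B_j),\qquad J_\mu(w)\le0,\qquad \rho(w)=\rho_j^\tau(u)>\tfrac12 .
\]
\end{lemma}

\begin{proof}
Since $b_0\int|\nabla u_k|^q\le\bar\lambda^q$, the sequence is bounded in $W^{1,q}_0(U)$. Along a
subsequence $u_k\rightharpoonup u$ in $W_0^{1,q}(U)$, with convergence in $L^q(U)$ and almost everywhere.
Hence $\rho(u)=1$ and $\rho_i^\sigma(u_k)\to\rho_i^\sigma(u)$.

A point outside $\bigcup_i\overline{B_i}$ and off the $x_1$-axis lies outside $\Omega_{\varepsilon_k}$ as
soon as $\varepsilon_k<|x'|$. So $u=0$ a.e.\ outside $\bigcup_iB_i$. Multiplying $u$ by a smooth cutoff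
that is $1$ on $B_i$ and $0$ on the other balls, we see that $u1_{B_i}\in W^{1,q}(\mathbb R^n)$. A function
in $W^{1,q}(\mathbb R^n)$ that vanishes outside a ball belongs to $W_0^{1,q}$ of that ball: contract it
slightly toward the center and mollify. Thus $u|_{B_i}\in W_0^{1,q}(B_i)$, and the same holds for its
positive and negative parts.

Let $\mu'>\mu$. For large $k$ we have $\|\nabla u_k\|_{\mathcal H}\le\mu'$, so
$\|\nabla u\|_{\mathcal H}\le\mu'$ by weak lower semicontinuity, and hence
$\|\nabla u\|_{\mathcal H}\le\mu$. If $\mu=0$, this gives $\nabla u=0$ and $u=0$, contrary to $\rho(u)=1$.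
So $\mu>0$ and $J_\mu(u)\le0$ by \eqref{eq:JM}. By additivity,
\[
\sum_{i,\sigma}J_\mu(u^\sigma1_{B_i})=J_\mu(u)\le0 .
\]
Zero parts contribute $0$ to the sum, and not all parts are zero. So some nonzero part $w=u^\tau1_{B_j}$
has $J_\mu(w)\le0$, and since $\mu\le\bar\lambda$, \eqref{eq:C} gives $\rho(w)>\frac12$.
\end{proof}

\subsection{The sublevel set splits}
Let
\[
S_\varepsilon=\{u\in\mathcal M_\varepsilon:\ \|\nabla u\|_{\mathcal H}\le\bar\lambda\},\qquad
A_i=\{u\in S_\varepsilon:\ \rho_i^+(u)>\tfrac12\},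
\]
so that $-A_i=\{u\in S_\varepsilon:\rho_i^-(u)>\frac12\}$.

\begin{lemma}\label{lem:split}
For all small $\varepsilon$, the set $S_\varepsilon$ is the disjoint union of the relatively open sets
$A_i,-A_i$, $1\le i\le N$. For such $\varepsilon$ one has $\lambda^2_{\mathcal H}\ge\bar\lambda$ on
$\Omega_\varepsilon$.
\end{lemma}

\begin{proof}
The sets are relatively open, and they are disjoint because at most one $\rho_i^\sigma(u)$ exceeds
$\frac12$. If they did not cover $S_{\varepsilon_k}$ for some sequence $\varepsilon_k\to0$, there would be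
$u_k\in S_{\varepsilon_k}$ with $\rho_i^\sigma(u_k)\le\frac12$ for all $i,\sigma$. But
Lemma~\ref{lem:limit} with $\mu_k=\mu=\bar\lambda$ gives a pair $(j,\tau)$ with
$\rho_j^\tau(u_k)\to\rho_j^\tau(u)>\frac12$ along a subsequence, a contradiction.

The map $h:S_\varepsilon\to\{1,-1\}$ equal to $\pm1$ on $\bigcup_i(\pm A_i)$ is odd and continuous. So every
nonempty symmetric compact $K\subset S_\varepsilon$ has genus $1$. Hence a set
$K\in\mathcal W^2_{\mathcal H}$ is not contained in $S_\varepsilon$, that is
$\sup_K\|\nabla u\|_{\mathcal H}>\bar\lambda$.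
\end{proof}

From now on $\varepsilon$ is so small that Lemma~\ref{lem:split} applies. Let
\[
\kappa_i=\kappa_i(\varepsilon)=\inf_{u\in A_i}\|\nabla u\|_{\mathcal H}.
\]
If $v$ is a minimizer for $\lambda_i=\lambda(r_i)$ on $B_i$, then $|v|$, extended by zero, has
$\rho_i^+(|v|)=1$ and level $\lambda_i<\bar\lambda$. So it belongs to $A_i$, and
\begin{equation}\label{eq:kappa}
\kappa_i\le\lambda_i\le\lambda_0<\bar\lambda .
\end{equation}

\subsection{Each piece carries an eigenvalue}

\begin{lemma}\label{lem:eig}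
Each $\kappa_i$ is attained on $A_i$, is positive, and is an eigenvalue of \eqref{eq:ELM} on
$\Omega_\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Attainment.} The condition $\rho_i^+>\frac12$ is open, so a limit could in principle leave $A_i$; the
splitting prevents this. A minimizing sequence in $A_i$ has, along a subsequence, a weak limit $u$ in
$W_0^{1,q}(\Omega_\varepsilon)$ with $\rho(u)=1$, $\rho_i^+(u)\ge\frac12$ and
$\|\nabla u\|_{\mathcal H}\le\kappa_i<\bar\lambda$. So $u\in S_\varepsilon$, and by Lemma~\ref{lem:split}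
some $\rho_j^\sigma(u)$ exceeds $\frac12$. If $(j,\sigma)\ne(i,+)$, then
$\rho_i^+(u)+\rho_j^\sigma(u)>1$, which is impossible. Hence $u\in A_i$ and
$\|\nabla u\|_{\mathcal H}=\kappa_i>0$.

\emph{The equation.} Let $u$ be this minimizer, write $\kappa=\kappa_i$, and let
$\varphi\in W_0^{1,\mathcal H}(\Omega_\varepsilon)=W_0^{1,q}(\Omega_\varepsilon)$. For $f,g\in L^q$, scalar
or vector valued, the function $(t,s)\mapsto\int\mathcal H(x,|s(f+tg)|)\,dx$ is $C^1$ on $|t|<1$, $|s|<2$:
there the first derivatives of the integrand are bounded by a constant times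
$(|f|+|g|)^p+(|f|+|g|)^q$, so dominated convergence applies. In particular
$(t,s)\mapsto\rho(s(u+t\varphi))$ is $C^1$ near $(0,1)$, and its $s$-derivative there is
$\int(p|u|^p+qa|u|^q)>0$. By the implicit function theorem there is a $C^1$ function $s(t)$ with $s(0)=1$
such that $u_t=s(t)(u+t\varphi)$ has mass $1$, and
\[
s'(0)=-\frac{\int(p|u|^{p-2}u+qa|u|^{q-2}u)\varphi}{\int(p|u|^p+qa|u|^q)} .
\]
For small $|t|$ we still have $\rho_i^+(u_t)>\frac12$. So either
$\|\nabla u_t\|_{\mathcal H}>\bar\lambda>\kappa$, or $u_t\in A_i$ and $\|\nabla u_t\|_{\mathcal H}\ge\kappa$.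
In both cases $\int\mathcal H(x,|\nabla u_t|/\kappa)\ge1$, with equality at $t=0$. Since
$\nabla u_t=s(t)(\nabla u+t\nabla\varphi)$ has $t$-derivative $s'(0)\nabla u+\nabla\varphi$ at $t=0$, the
vanishing of the derivative reads
\[
\frac1\kappa\int F\cdot\nabla\varphi
+s'(0)\int\Big(p\Big|\frac{\nabla u}\kappa\Big|^p+qa\Big|\frac{\nabla u}\kappa\Big|^q\Big)=0,\qquad
F=p\Big|\frac{\nabla u}\kappa\Big|^{p-2}\frac{\nabla u}\kappa
+qa\Big|\frac{\nabla u}\kappa\Big|^{q-2}\frac{\nabla u}\kappa .
\]
Inserting $s'(0)$ we get $\int F\cdot\nabla\varphi=\kappa S(u)\int(p|u|^{p-2}u+qa|u|^{q-2}u)\varphi$ for all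
$\varphi$. This is the weak form of \eqref{eq:ELM} with $\lambda=\kappa=\|\nabla u\|_{\mathcal H}$.
\end{proof}

\subsection{The eigenvalues are distinct}

\begin{lemma}\label{lem:distinct}
$\kappa_i(\varepsilon)\to\lambda_i$ as $\varepsilon\to0$, for each $i$.
\end{lemma}

\begin{proof}
By \eqref{eq:kappa} it suffices to show that $\lambda_i\le\kappa$ whenever $\varepsilon_k\to0$ and
$\kappa_i(\varepsilon_k)\to\kappa$. Let $u_k\in A_i$ be the minimizers from Lemma~\ref{lem:eig}, and apply
Lemma~\ref{lem:limit} with $\mu_k=\kappa_i(\varepsilon_k)$. Then $\kappa>0$, the limit $u$ satisfies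
$\rho(u)=1$ and $\rho_i^+(u)\ge\frac12$, and there is a pair $(j,\tau)$ with $\rho_j^\tau(u)>\frac12$ and
$J_\kappa(u^\tau1_{B_j})\le0$. As in the previous proof, $(j,\tau)=(i,+)$. So $w=u^+1_{B_i}\in
W_0^{1,q}(B_i)$ has $\frac12<\rho(w)\le1$ and $J_\kappa(w)\le0$. Choose $s\ge1$ with $\rho(sw)=1$. By
\eqref{eq:C}, or trivially if $s=1$, $J_\kappa(sw)\le0$, that is $\|\nabla(sw)\|_{\mathcal H}\le\kappa$.
Hence $\lambda_i\le\kappa$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
Since $\lambda_1>\dots>\lambda_N$, for small $\varepsilon$ the eigenvalues $\kappa_1,\dots,\kappa_N$ are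
distinct by Lemma~\ref{lem:distinct}. All of them are $<\bar\lambda\le\lambda^2_{\mathcal H}$ by
\eqref{eq:kappa} and Lemma~\ref{lem:split}. Outside $S_\varepsilon=\bigcup_i(A_i\cup(-A_i))$ the level
exceeds $\bar\lambda$, so $\lambda^1_{\mathcal H}=\inf_{\mathcal M_\varepsilon}\|\nabla u\|_{\mathcal H}
=\min_i\kappa_i$. The other $N-1$ of the numbers $\kappa_i$ lie in
$(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. Take $\Omega=\Omega_\varepsilon$.
\end{proof}

\begin{remark}
These $N-1$ eigenvalues are values of local minima of $\|\nabla u\|_{\mathcal H}$ on $\mathcal M$ that are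
not global: a minimizer over $A_i$ has level $<\bar\lambda$, so a neighborhood of it in
$\mathcal M_\varepsilon$ is contained in $A_i$. The argument rests on $p<q$ through Lemma~\ref{lem:ray} and
says nothing about the $p$-Laplacian.
\end{remark}

\section{Weights satisfying ($\star$)}\label{sec:star}

It remains to find $b$ with $\lambda_0<\Lambda_p^{1/p}$. We make the $q$-phase carry almost all the mass of
a fixed profile. In the limit only the $q$-phase decides the sign of $J_\mu$ at $\mu=\Lambda_p^{1/p}$.

\begin{lemma}\label{lem:crit}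
Put $\lambda_*=\Lambda_p^{1/p}$. Let $(b_c)_{c\ge1}$ be weights as in \eqref{eq:b}, the constant $b_0$ being
allowed to depend on $c$, let $\psi\in W_0^{1,q}(B)\setminus\{0\}$ be fixed, and let
\[
D_c=\int_Bb_c|\psi|^q,\qquad Y_c=\int_Bb_c\Big(|\psi|^q-\frac{|\nabla\psi|^q}{\lambda_*^q}\Big).
\]
If $D_c\to\infty$ and $Y_c/D_c\to\ell>0$ as $c\to\infty$, then $b_c$ satisfies \eqref{eq:star} for all
large $c$.
\end{lemma}

\begin{proof}
Choose $s=s_c>0$ with $\rho(s\psi)=s^p\int|\psi|^p+s^qD_c=1$. Then $s^q\le1/D_c\to0$, hence $s^qD_c\to1$.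
Since $X_{\lambda_*}(\psi)$ does not depend on $c$,
\[
J_{\lambda_*}(s\psi)=s^pX_{\lambda_*}(\psi)-s^qD_c\,\frac{Y_c}{D_c}\longrightarrow-\ell<0 .
\]
For large $c$ this is negative, and then $\lambda_0\le\|\nabla(s\psi)\|_{H_{b_c}}<\lambda_*$ by
\eqref{eq:JM}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A weight that is large only where the profile is flat increases the $q$-mass and not the $q$-energy. Let
$\eta(y)=(1-2|y|)^+$ and $b_c=1+c\eta$, so $b_0=1$ in \eqref{eq:b}. Take $\psi\in C_c^\infty(B)$ with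
$0\le\psi\le1$ and $\psi=1$ on $B_{1/2}(0)$. Where $\eta\ne0$ we have $\psi=1$ and $\nabla\psi=0$, so
\[
D_c=\int_B\psi^q+c\int_B\eta,\qquad
Y_c=\int_B\Big(\psi^q-\frac{|\nabla\psi|^q}{\lambda_*^q}\Big)+c\int_B\eta .
\]
Hence $D_c\to\infty$ and $Y_c/D_c\to1$. By Lemma~\ref{lem:crit}, \eqref{eq:star} holds for large $c$, and
Proposition~\ref{prop:chain} applies with $a\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:const}, first part]
Let $b_c\equiv c$ and let $\psi$ be a minimizer for $\Lambda_q$. Then $D_c=c$ and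
$Y_c/D_c=1-\Lambda_q/\lambda_*^q$, which is positive because $\Lambda_q^{1/q}<\Lambda_p^{1/p}=\lambda_*$.
By Lemma~\ref{lem:crit}, \eqref{eq:star} holds for a large constant weight $b\equiv b_0=c$, and
Proposition~\ref{prop:chain} gives $a\equiv b_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:const}, second part]
Let $n\ge3$ and $g(\alpha)=\Lambda_\alpha^{1/\alpha}$. We show that $g$ is not non-decreasing on $(1,n)$, by
comparing its behavior near the two ends.

\emph{Lower bound.} For $u\in C_c^\infty(B)$, since $|x|\le1$ on $B$,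
\[
n\int|u|^\alpha=\int\mathrm{div}(x)\,|u|^\alpha=-\alpha\int|u|^{\alpha-2}u\,\nabla u\cdot x
\le\alpha\|u\|_\alpha^{\alpha-1}\|\nabla u\|_\alpha .
\]
By density, $g(\alpha)\ge n/\alpha$.

\emph{Upper bound.} The function $1-|x|$ has gradient of length $1$, so
\[
g(\alpha)^\alpha\le\frac{|B|}{n|B|\int_0^1r^{n-1}(1-r)^\alpha\,dr}
=\frac{(\alpha+1)(\alpha+2)\cdots(\alpha+n)}{n!},
\]
because $\int_0^1r^{n-1}(1-r)^\alpha\,dr=\frac{(n-1)!}{(\alpha+1)\cdots(\alpha+n)}$, the Beta integral. As
$\alpha\to n$, the resulting bound for $g(\alpha)$ tends to $\binom{2n}n^{1/n}$. This is less than $n$: for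
$n=3$ it equals $20^{1/3}<3$, and for $n\ge4$ it is less than $(4^n)^{1/n}=4\le n$. So there is
$q_0\in(1,n)$ with $g(q_0)<n$.

\emph{Conclusion.} Since $n/\alpha\to n$ as $\alpha\to1^+$, there is $\alpha_0\in(1,q_0)$ with
$g(\alpha_0)\ge n/\alpha_0>g(q_0)$. Choose $\alpha_0=t_0<t_1<\dots<t_l=q_0$ with
$t_{j+1}/t_j<1+\frac1n$. Since $g(t_l)<g(t_0)$, some step has $g(t_{j+1})<g(t_j)$. Then $p=t_j$ and
$q=t_{j+1}$ satisfy $1<p<q<n$, $q/p<1+1/n$ and $\Lambda_q^{1/q}<\Lambda_p^{1/p}$.
\end{proof}

\begin{thebibliography}{9}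
\bibitem{CS} Francesca Colasuonno, Marco Squassina, \emph{Eigenvalues for double phase variational
integrals}, arXiv:1507.01959 (2015).
\end{thebibliography}

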